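# Uniqueness of negative-energy radial solutions with prescribed mass for a quasi-linear Schrödinger equation

## The theorem: below zero energy, the mass determines the solution

Integrals without limits are over $\mathbb R^3$. Let
$$X=\Big\{u\in H^1(\mathbb R^3):\int u^2|Du|^2<\infty\Big\},\qquad \mathcal E(u)=\frac12\int(1+2u^2)|Du|^2-\frac1{p+1}\int|u|^{p+1},$$
and, for $\lambda>0$, consider
$$-\Delta u-u\Delta u^2+\lambda u=u^p\qquad\text{in }\mathbb R^3. \tag{1}$$
A *solution* of (1) is a function $u\in X$, $u>0$, such that for all $\varphi\in C_c^\infty(\mathbb R^3)$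
$$\int (1+2u^2)Du\cdot D\varphi+2u|Du|^2\varphi+\lambda u\varphi-u^p\varphi=0. \tag{2}$$
*Radial* means radial about some point; after a translation this point is the origin. The following was posed as a conjecture in Marco Caliari, Marco Squassina, "On a bifurcation value related to quasi-linear Schrodinger equations", arXiv:1111.0526 (2011), with the hypothesis $\mathcal E(r_i)<0$. It is true.

**Theorem A.** Let $1<p<\frac{13}3$ and $c>0$. Let $r_1,r_2\in X$, $r_1,r_2>0$, be radial decreasing solutions of (1) with $\lambda=\lambda_1>0$ and $\lambda=\lambda_2>0$ respectively, with $\mathcal E(r_i)<0$ and $\|r_i\|_{L^2}^2=c$ for $i=1,2$. Then $\lambda_1=\lambda_2$ and $r_2=r_1(\cdot+\xi)$ for some $\xi\in\mathbb R^3$. The same holds with $\mathcal E(r_i)<0$ replaced by $\mathcal E(r_i)\le0$.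

**Theorem B.** Let $1<p<5$. For every $\lambda>0$, equation (1) has exactly one positive radial decreasing solution $u_\lambda\in X$ centred at $0$. Put $m(\lambda)=\|u_\lambda\|_2^2$.

1. The ratio $\int u_\lambda^2|Du_\lambda|^2\big/\int|Du_\lambda|^2$ is strictly increasing in $\lambda$, and $m'(\lambda)>0$ whenever $\mathcal E(u_\lambda)\le0$.
2. Let $p<\frac{13}3$. If $p\le\frac73$, put $\lambda_*=0$; then $\mathcal E(u_\lambda)<0$ for all $\lambda>0$. If $p>\frac73$, there is $\lambda_*\in(0,\infty)$ with $\mathcal E(u_\lambda)<0\iff\lambda>\lambda_*$. On $(\lambda_*,\infty)$, $m$ is an increasing bijection onto $(c_*,\infty)$, where $c_*=0$ if $p<\frac73$; $c_*=\|Q\|_2^2$ with $Q$ the ground state of $-\Delta Q+Q=Q^{7/3}$ if $p=\frac73$; $c_*=m(\lambda_*)$ if $p>\frac73$. So a positive radial decreasing solution with mass $c$, some $\lambda>0$ and negative energy exists if and only if $c>c_*$, and it is then unique up to translation. Along this family $d\mathcal E/dc=-\lambda/2$,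 so $\mathcal E$ is strictly decreasing and strictly concave in $c$.
3. If $\frac73<p<\frac{13}3$, then for every $c>c_*$ there is also a positive radial decreasing solution of mass $c$ with $\mathcal E>0$. So the energy hypothesis cannot be dropped.

## A single curve of solutions, and the equation $m(\lambda)=c$

The first sentence of Theorem B says that, up to translation, the positive radial decreasing solutions form one curve $\lambda\mapsto u_\lambda$. Uniqueness at a *fixed* frequency $\lambda$ will follow from a published theorem. The conjecture prescribes the mass and leaves $\lambda$ free, so it asks whether two different points of the curve can have the same mass. Part 3 says that they can if the energy is ignored. Any proof must therefore use the sign of the energy.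

The space $X$ is strictly smaller than $H^1$. Take $u=|x|^{-a}$ near $0$, cut off smoothly. Then $|Du|^2\,r^2\sim r^{-2a}$ and $u^2|Du|^2\,r^2\sim r^{-4a}$, up to constants. So $u\in H^1$ iff $a<\frac12$, while $u\in X$ iff $a<\frac14$. For instance $a=\frac13$ gives an element of $H^1\setminus X$. The extra integrability has a use: if $u\in X$, then $u^2\in L^1$ and $D(u^2)=2uDu\in L^2$, so $u^2\in L^6$ by Sobolev's inequality, and $u\in L^2\cap L^{12}$.

## Scaling by hand: the exponents $7/3$ and $13/3$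

**Dilations that keep the mass.** For $u_t(x)=t^{3/2}u(tx)$ one finds $\|u_t\|_2=\|u\|_2$ and
$$\int|Du_t|^2=t^2\int|Du|^2,\qquad \int u_t^2|Du_t|^2=t^5\int u^2|Du|^2,\qquad \int|u_t|^{p+1}=t^{3(p-1)/2}\int|u|^{p+1}.$$
The power term balances the first kinetic term when $p=\frac73$ and the second when $p=\frac{13}3$.

**The semilinear model.** Delete $u\Delta u^2$, and let $Q$ be the ground state of $-\Delta Q+Q=Q^p$, $1<p<5$. Then $u_\lambda=\lambda^{1/(p-1)}Q(\sqrt\lambda x)$ and
$$\|u_\lambda\|_2^2=\lambda^{\frac{7-3p}{2(p-1)}}\|Q\|_2^2 .$$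
Write $A=\int|DQ|^2$, $C=\int Q^{p+1}$, $M=\int Q^2$. Testing with $Q$ gives $A+M=C$. Pohozaev's identity (reproved below as $T=3V$) gives $\frac12A=3(\frac C{p+1}-\frac M2)$. Eliminating $M$, $\frac{C}{p+1}=\frac{2A}{3(p-1)}$, so the energy of $Q$ is $A\,\frac{3p-7}{6(p-1)}$, and that of $u_\lambda$ is a positive multiple of it. So in the model the energy is negative exactly when $p<\frac73$, and then the mass is strictly increasing. At $p=\frac73$ the energy is zero and all $u_\lambda$ have the same mass: in the model the version with $\mathcal E\le0$ is false, and only the quasi-linear term can save it.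

**The full equation.** Put $u(x)=\lambda^{1/(p-1)}U(\sqrt\lambda x)$. The terms of (1) become $\lambda^{p/(p-1)}$ times $-\Delta U$, $-\lambda^{2/(p-1)}U\Delta U^2$, $U$, $U^p$. So $u$ solves (1) iff
$$-\Delta U-\theta\,U\Delta U^2+U=U^p,\qquad \theta=\lambda^{2/(p-1)}. \tag{3}$$
The frequency has become the coupling constant $\theta$ of the quasi-linear term, and $\theta=0$ is the semilinear model. No scaling removes $\theta$, so from here on one must study how $U$ depends on $\theta$.

## Three published theorems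

**[BL]** (Berestycki–Lions, Arch. Rational Mech. Anal. 82 (1983), 313–345, in $\mathbb R^3$.) Let $g$ be continuous and odd, $\lim_{t\to0}g(t)/t=-1$, $g(t)/t^5\to0$ as $t\to\infty$, and let $G=\int_0 g$ be positive somewhere. Then $\inf\{\int|Dz|^2:z\in H^1,\int G(z)=1\}$ is attained at a positive radial nonincreasing function, and a dilate $v$ of it is a $C^2$ solution of $-\Delta v=g(v)$ tending to $0$ at infinity.

**[ST]** (Serrin–Tang, Indiana Univ. Math. J. 49 (2000), 897–923, Theorem 1, case $m=2<n=3$.) Let $g$ be continuous on $(0,\infty)$, $g\le0$ on $(0,b]$, $g>0$ on $(b,\infty)$, $g\in C^1(b,\infty)$ and $tg'(t)/g(t)$ nonincreasing on $(b,\infty)$. Then $-\Delta v=g(v)$ in $\mathbb R^3$ has at most one *radial ground state*, that is, positive radial $C^2$ solution tending to $0$.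

**Levinson's theorem.** If $\varepsilon$ is continuous and $\int^\infty|\varepsilon|<\infty$, then $\zeta''=(1+\varepsilon(r))\zeta$ has solutions $\zeta_\pm\sim e^{\pm r}$ with $\zeta_\pm'\sim\pm e^{\pm r}$; their Wronskian is $\zeta_+'\zeta_--\zeta_+\zeta_-'=2$. (For $\varepsilon=0$ these are $e^{\pm r}$.)

## The dual variable

For $\theta\ge0$ let
$$\sigma=\sqrt{1+2\theta U^2},\qquad F_\theta(U)=\int_0^U\sqrt{1+2\theta y^2}\,dy,\qquad f_\theta=F_\theta^{-1},\qquad f=f_1 .$$
For example $F_0(U)=U$, while $F_1(U)=U+\frac13U^3+\cdots$ near $0$ and $F_1(U)\sim U^2/\sqrt2$ at infinity. Note $F_\theta(U)=\theta^{-1/2}F_1(\sqrt\theta U)$ for $\theta>0$. For $v=F_\theta(U)$,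
$$Dv=\sigma DU,\qquad \sigma\Delta v=\sigma^2\Delta U+2\theta U|DU|^2=\Delta U+\theta U\Delta U^2,$$
so for positive $C^2$ functions (3) is equivalent to the semilinear equation $-\Delta v=g(v)$, where for $(p,\theta)\in\Pi:=(1,5)\times[0,\infty)$
$$g(v)=g_{p,\theta}(v)=\frac{U^p-U}{\sigma},\quad U=f_\theta(v)\ (v\ge0),\ g\text{ odd},\qquad G(v)=\int_0^vg=\frac{U^{p+1}}{p+1}-\frac{U^2}2\ (v\ge 0). \tag{4}$$
Since $dU/dv=1/\sigma$,
$$g'(v)=\frac{pU^{p-1}-1}{\sigma^2}-\frac{2\theta U(U^p-U)}{\sigma^4}\quad(v>0),$$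
so $g\in C^1(\mathbb R)\cap C^\infty(0,\infty)$ and $g'(0)=-1$.

**Lemma 1 (reduction).** Let $1<p<5$, $\lambda>0$, $\theta=\lambda^{2/(p-1)}$. The map $u\mapsto v=F_\theta(U)$, $U(x)=\lambda^{-1/(p-1)}u(x/\sqrt\lambda)$, is a bijection from the positive radial solutions of (1) centred at $0$ onto the radial ground states of $-\Delta v=g_{p,\theta}(v)$. All of them are strictly decreasing.

*Proof.* **Step 1: regularity away from the origin.** Let $u\in X$ be a positive radial solution. On $(0,\infty)$, $u$ is locally absolutely continuous and $u'\in L^2_{loc}$. Testing (2) with radial functions supported away from $0$,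
$$\big(r^2(1+2u^2)u'\big)'=r^2(2uu'^2+\lambda u-u^p)\in L^1_{loc}(0,\infty).$$
So $r^2(1+2u^2)u'$ is continuous, hence so is $u'$; then the right side is continuous, and $u\in C^2(0,\infty)$. Put $\tilde v=F_1(u)$. By the computation above, $-\Delta \tilde v=\gamma:=(u^p-\lambda u)/\sqrt{1+2u^2}$ classically in $\mathbb R^3\setminus\{0\}$.

**Step 2: removing the origin.** We have $0<\tilde v\le u+u^2\in L^2$ and $|D\tilde v|=\sqrt{1+2u^2}|Du|\in L^2$, so $\tilde v\in H^1(\mathbb R^3)$. Since $u\in L^{12}$ and $p<5$, $|\gamma|\le C(1+u^4)\in L^3_{loc}$. Take $\varphi\in C_c^\infty(\mathbb R^3)$ and test with $\varphi(1-\phi(x/\varepsilon))$, where $\phi$ is a cutoff equal to $1$ near $0$. As $\int|D[\phi(x/\varepsilon)]|^2dx=O(\varepsilon)$, the term $\int \varphi D\tilde v\cdot D[\phi(x/\varepsilon)]$ tends to $0$, and in the limit $-\Delta \tilde v=\gamma$ weakly in $\mathbb R^3$. By $L^3$ theory $\tilde v\in W^{2,3}_{loc}\subset C^{0,\alpha}_{loc}$; then $u=f(\tilde v)$ and $\gamma$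 are locally Hölder, and $\tilde v\in C^2(\mathbb R^3)$ by Schauder theory. A radial $H^1$ function tends to $0$ at infinity, since $v(r)^2\le 2r^{-2}\int_r^\infty|vv_r|t^2dt$. Finally $F_\theta(U)=\theta^{-1/2}\tilde v(\cdot/\sqrt\lambda)$, because $\sqrt\theta=\lambda^{1/(p-1)}$. So $v=F_\theta(U)$ is a radial ground state.

**Step 3: the converse.** If $v$ is a radial ground state, Lemma 3 below shows that $v$ is strictly decreasing and that $v,v_r$ decay exponentially. So $U=f_\theta(v)\in X$ is a classical, hence weak, solution of (3); scale back. $\square$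

## The structure of $g$, and the ground state

Fix $(p,\theta)\in\Pi$. Let $b=F_\theta(1)$ be the positive zero of $g$, and put
$$k=\frac v{U\sigma},\qquad \ell=1-\frac k{\sigma^2}.$$
(For $\theta=0$: $k=1$, $\ell=0$.)

**Lemma 2.** (i) $0<k\le1$ and $k$ is nonincreasing in $U$; $\ell\in[0,1)$ is nondecreasing in $U$. (ii) For $U\ne1$,
$$K:=\frac{vg'}g=k\Big[\frac1{\sigma^2}+\frac{p-1}{1-U^{1-p}}\Big]. \tag{5}$$
For $U>1$, $K$ is strictly decreasing in $U$ and $K\to+\infty$ as $U\downarrow1$. (iii)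
$$vg'-g>0\quad\text{for }0<v\le b. \tag{6}$$

*Proof.* (i) $v$ and $U\sigma$ vanish at $U=0$, and $dv/dU=\sigma$, $d(U\sigma)/dU=(1+4\theta U^2)/\sigma$. The ratio of derivatives is $\frac{1+2\theta U^2}{1+4\theta U^2}$, nonincreasing with value $1$ at $0$. By Cauchy's mean value theorem $k(U)$ equals this ratio at some point of $(0,U)$, so $k(U)\in(0,1]$ is at least the ratio at $U$. Since $k'=\frac{(U\sigma)'}{U\sigma}\big(\frac{v'}{(U\sigma)'}-k\big)\le0$, $k$ is nonincreasing. Then $k/\sigma^2\in(0,1]$ is nonincreasing, which gives the claim on $\ell$.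

(ii) With $v=kU\sigma$ and the formula for $g'$,
$$K=k\Big[\frac{pU^{p-1}-1}{U^{p-1}-1}-\frac{2\theta U^2}{\sigma^2}\Big]=k\Big[1+\frac{p-1}{1-U^{1-p}}-1+\frac1{\sigma^2}\Big].$$
For $U>1$ the bracket is positive and strictly decreasing, and $k>0$ is nonincreasing.

(iii) For $0<U<1$, the second term in (5) is negative, so $K<k/\sigma^2\le1$; as $g<0$, $vg'=Kg>g$. At $v=b$: $g=0$ and $g'(b)=(p-1)/\sigma^2>0$. $\square$

Write $T(z)=\frac12\int|Dz|^2$ and $V(z)=\int G(z)$ for $z\in H^1$.

**Lemma 3.** There is exactly one radial ground state $v=v_{p,\theta}$. It minimizes $T/V^{1/3}$ on $\{z\in H^1:V(z)>0\}$, and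
$$T(v)=3V(v). \tag{7}$$
Moreover $v\in C^\infty(\mathbb R^3)$; $U(0)>1$; $v_{rr}(0)=-\frac13g(v(0))<0$; $v_r<0$ for $r>0$; the function $\eta:=\frac12v_r^2+G(v)$ is positive. With $\omega:=rv_r$ there is $a>0$ such that, as $r\to\infty$,
$$rv\sim ae^{-r},\qquad (rv)'\sim-ae^{-r},\qquad \omega\sim-ae^{-r},\qquad \omega_r=-v_r-rg=O(e^{-r}). \tag{8}$$

*Proof.* **Existence and uniqueness.** [BL] applies: $G>0$ for large $v$, and as $v\to\infty$, $g=O(v^{(p-1)/2})$ if $\theta>0$, $g=O(v^p)$ if $\theta=0$. [ST] applies by Lemma 2(ii). So there is exactly one radial ground state, and it is the one from [BL].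

**The identity (7).** Replacing $z$ by $z(\cdot/t)$ multiplies $T$ by $t$ and $V$ by $t^3$, so $T/V^{1/3}$ is dilation invariant. Any $z$ with $V(z)>0$ can be dilated to $V=1$, so $v$ minimizes the quotient on $\{V>0\}$. Hence $T'(v)=\frac{T(v)}{3V(v)}V'(v)$. The equation says $T'(v)=V'(v)$, which is not $0$ since $T'(v)v=2T(v)>0$. So $T(v)=3V(v)$.

**Shape.** Since $v>0$ and $g\in C^\infty(0,\infty)$, $v$ is smooth. From $v_{rr}+\frac2rv_r=-g$, $\eta_r=-\frac2rv_r^2\le0$. As $G(v)\to0$, $\eta$ is bounded below, so $v_r^2$ has a limit, which is $0$ because $v\to0$. Thus $\eta\to0$ and $\eta(r)=\int_r^\infty\frac2tv_r^2\,dt>0$. At $r=0$: $G(v(0))=\eta(0)>0$, so $U(0)>1$ and $v_{rr}(0)=-g(v(0))/3<0$. At a first zero $r>0$ of $v_r$ we would have $v_{rr}\ge0$; but there $G(v)=\eta>0$, so $v>b$ and $v_{rr}=-g<0$. So there is no such zero.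

**Decay.** For large $r$, $-g(v)/v\ge\frac12$, so $v\le Ce^{-r/\sqrt2}/r$ by comparison (the right side solves $\Delta z=\frac12z$). Then $-g(v)/v-1$ and $-g'(v)-1$ are $O(v^{\min(p-1,2)})$, hence integrable in $r$. Apply Levinson's theorem to $(rv)''=-\frac{g(v)}v\,rv$. As $rv$ is bounded it is a multiple of $\zeta_-$, and $v>0$ makes the multiple $a$ positive. Then $\omega=(rv)'-v\sim-ae^{-r}$, and $\omega_r=v_r+rv_{rr}=-v_r-rg=O(e^{-r})$. $\square$

Let $r_b$ be the unique point with $U(r_b)=1$: $g(v)>0$ on $[0,r_b)$ and $g(v)<0$ on $(r_b,\infty)$.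

## The linearized operator: one zero, and growth at infinity

Let $L=\Delta+g'(v)$ on radial functions. From $\omega=x\cdot Dv$ and $\Delta(x\cdot Dv)=2\Delta v+x\cdot D\Delta v$,
$$L\omega=-2g,\qquad Lv=vg'-g. \tag{9}$$
Let $w$ solve $Lw=0$, $w(0)=1$, $w'(0)=0$. Two integrations by parts give, for smooth radial $z$,
$$\int_\alpha^\beta r^2\,w\,Lz\,dr=\big[r^2(wz'-w'z)\big]_\alpha^\beta=\big[(rw)(rz)'-(rw)'(rz)\big]_\alpha^\beta. \tag{10}$$
This identity, with well chosen $z$, drives two of the main arguments.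

**Lemma 4.** $w$ has exactly one zero $r_0$; $w<0$ on $(r_0,\infty)$; and $rw\sim-\beta e^r$, $(rw)'\sim-\beta e^r$ with some $\beta>0$. In particular $L:H^2_{rad}\to L^2_{rad}$ is an isomorphism.

*Proof.* **Step 1: what minimality gives.** Let $q(z,h)=\int Dz\cdot Dh-g'(v)zh$, $q(z)=q(z,z)$. Let $z\in C_c^\infty$ with $\int g(v)z=0$. Then $T'(v)z=V'(v)z=0$, and the second derivative at $t=0$ of $\ln T(v+tz)-\frac13\ln V(v+tz)$ is
$$\frac{\int|Dz|^2}{T}-\frac{\int g'(v)z^2}{3V}=\frac{q(z)}{T}\ge0,$$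
by (7). So $q(z)\ge0$. This extends to all $z\in H^1$ with $\int gz=0$: if $C_c^\infty\ni z_n\to z$, use $z_n-\frac{\int gz_n}{\int gz_0}z_0$ with a fixed $z_0\in C_c^\infty$, $\int gz_0\ne0$. On the other hand
$$q(\omega)=-\int\omega L\omega=2\int g\,\omega=2\int x\cdot D(G(v))=-6V(v)<0 .$$

**Step 2: $w$ has a zero.** If $w>0$ everywhere, write $z=w\varphi$ for a radial $z\in C_c^\infty$. Then $|Dz|^2=w^2|D\varphi|^2+Dw\cdot D(w\varphi^2)$, and $\int Dw\cdot D(w\varphi^2)=\int g'(v)w^2\varphi^2$. So $q(z)=\int w^2|D(z/w)|^2\ge0$, hence $q\ge0$ on $H^1_{rad}$ by density, contradicting $q(\omega)<0$.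

**Step 3: only one zero.** Zeros of $w$ are simple. Suppose $r_0<r_1$ are the first two. Put $w_1=w1_{[0,r_0]}$, $w_2=w1_{[r_0,r_1]}$, both in $H^1_{rad}$. Integrating by parts, $q(w_1)=q(w_2)=0$, and since the interiors of the supports are disjoint, $q=0$ on $\mathrm{span}(w_1,w_2)$. Choose $0\ne z$ in the span with $\int gz=0$. As $q\ge0$ on $\{h\in H^1_{rad}:\int gh=0\}$ and $q(z)=0$, Cauchy–Schwarz gives $q(z,h)=0$ for all such $h$. So $q(z,h)=\mu\int gh$ for all $h\in H^1_{rad}$ and some $\mu$. Take $h$ supported in $(r_1,\infty)$, where $z=0$, with $\int gh\ne0$: then $\mu=0$. So $Lz=0$ on $(0,\infty)$, and $z=0$ on $(r_1,\infty)$; by ODE uniqueness $z\equiv0$, a contradiction. Hence $w<0$ on $(r_0,\infty)$.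

**Step 4: growth.** Levinson's theorem applies to $(rw)''=-g'(v)\,rw$. Since $w<0$ on $(r_0,\infty)$, either the claimed growth holds or $rw,(rw)'=O(e^{-r})$. Assume the latter. Let $\tau=-\omega(r_0)/v(r_0)>0$ and $\varphi=\omega+\tau v$, so that $\varphi(r_0)=0$. By (9), $L\varphi=-2g+\tau(vg'-g)$.

For $U\le1$ this is positive by (6). For $U>1$ it equals $g[\tau(K-1)-2]$, where the bracket is strictly increasing in $r$ and tends to $+\infty$ as $r\uparrow r_b$, by Lemma 2(ii). So there is $r_c\in[0,r_b)$ with $L\varphi<0$ for $r<r_c$ and $L\varphi>0$ for $r>r_c$. By (10), $\int_0^{r_0}r^2wL\varphi\,dr=0$ since $w(r_0)=\varphi(r_0)=0$. As $w>0$ on $(0,r_0)$, $L\varphi$ takes both signs there, so $r_c<r_0$. On $(r_0,\infty)$ then $L\varphi>0>w$, and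
$$0>\int_{r_0}^\infty r^2wL\varphi\,dr=\lim_{R\to\infty}R^2(w\varphi'-w'\varphi)(R)=0,$$
because $w,w'=O(e^{-R}/R)$ and $\varphi,\varphi'=O(e^{-R})$. This is a contradiction.

**Step 5: isomorphism.** A solution $z\in H^2_{rad}$ of $Lz=0$ is regular at $0$, so it is a multiple of $w\notin L^2$, and $z=0$. Since $1+g'(v)\to0$ at infinity, $L=(\Delta-1)+(1+g'(v))$ is a compact perturbation of an isomorphism, hence Fredholm of index $0$, hence an isomorphism. $\square$

## Dependence on the parameters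

**Lemma 5.** $(p,\theta)\mapsto v_{p,\theta}\in H^2_{rad}$ is continuous on $\Pi$ and $C^1$ in $\theta$ (one-sided at $\theta=0$), and $\partial_\theta v=-L^{-1}[(\partial_\theta g)(v)]$ is continuous on $\Pi$ with values in $H^2_{rad}$.

*Proof.* **Step 1: regularity of $g$ in all variables.** $F_\theta(U)$ is smooth in $(\theta,U)$ with $\partial_UF_\theta=\sigma\ge1$, so $f_\theta(t)$ is smooth on $[0,\infty)\times\mathbb R$. Differentiating $F_\theta(f_\theta(t))=t$,
$$\partial_\theta f_\theta=-\frac N\sigma,\qquad N=\int_0^U\frac{y^2\,dy}{\sqrt{1+2\theta y^2}}=O(|U|^3). \tag{11}$$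
With $U=f_\theta(t)$, the functions
$$\frac gt=\frac Ut\,\frac{|U|^{p-1}-1}\sigma,\qquad g'=\frac{p|U|^{p-1}-1}{\sigma^2}-\frac{2\theta U^2(|U|^{p-1}-1)}{\sigma^4},\qquad \frac{\partial_\theta g}t=-g'\frac Nt-\frac{U^2}{\sigma^2}\frac gt$$
are continuous in $(p,\theta,t)\in\Pi\times\mathbb R$. (For the third: at fixed $U$, $\partial_\theta\sigma^{-1}=-U^2\sigma^{-3}$; and $\partial_Ug\cdot\partial_\theta f_\theta=\sigma g'\cdot(-N/\sigma)$.) For $\theta<0$ define $g_{p,\theta}:=2g_{p,0}-g_{p,-\theta}$. Then $\partial_\theta g_{p,\theta}=(\partial_\theta g)_{p,-\theta}$ there, and all three functions are continuous on $(1,5)\times\mathbb R\times\mathbb R$.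

**Step 2: the implicit function theorem.** Let $\mathcal F(p,\theta,z)=\Delta z+g_{p,\theta}(z)$ on $(1,5)\times\mathbb R\times H^2_{rad}$, and recall $H^2_{rad}\subset L^2\cap C_0$, where $C_0$ is the space of continuous functions vanishing at infinity. Write $g(z)=\frac{g(z)}z\,z$ and $\partial_\theta g(z)=\frac{\partial_\theta g(z)}z\,z$. If parameters and $z$ converge, the quotients converge uniformly (uniform continuity on compact sets) and the factor $z$ converges in $L^2$. So $\mathcal F$ and $(\partial_\theta g)(z)$ are continuous into $L^2_{rad}$, and writing the $\theta$-increment as an integral of $\partial_\theta g$ shows $\partial_\theta\mathcal F=(\partial_\theta g)(z)$. From $g(z+h)-g(z)-g'(z)h=h\int_0^1[g'(z+th)-g'(z)]dt$ we get $\partial_z\mathcal F=\Delta+g'(z)$, continuous in operator norm. At a ground state $\partial_z\mathcal F=L$ is invertible by Lemma 4. The implicit function theorem with continuous parameters gives a locally unique continuous branch of zeros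 $z(p,\theta)$; for fixed $p$ it is $C^1$ in $\theta$, with derivative $-(\partial_z\mathcal F)^{-1}\partial_\theta\mathcal F$, which is jointly continuous.

**Step 3: the branch consists of ground states.** Let $\theta\ge0$ and $(p,\theta)$ be near $(p_0,\theta_0)$. Choose $t_0>0$ with $-g(t)/t\ge\frac12$ for $0<|t|\le t_0$ and all nearby parameters, and $R$ with $v_{p_0,\theta_0}\le t_0/2$ outside $B_R$. As $z=z(p,\theta)$ is uniformly close to $v_{p_0,\theta_0}$, $z>0$ on $\overline{B_R}$ and $|z|\le t_0$ outside. There $-\Delta z+\alpha z=0$ with $\alpha\ge\frac12$, so $z>0$ by the maximum principle. Also $z\in C_0$, and $z\in C^2$ by elliptic regularity. So $z$ is a radial ground state, and $z=v_{p,\theta}$ by uniqueness. $\square$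

Consequently $v$, $v_r=-r^{-2}\int_0^rt^2g(v(t))\,dt$, $\partial_\theta v$ and $U$ are jointly continuous in $(p,\theta,r)\in\Pi\times[0,\infty)$. Since $v_r<0$, $r_b$ is continuous on $\Pi$.

## Mass and energy from one function of $\theta$

Fix $p\in(1,5)$. For $U=U_\theta=f_\theta(v_\theta)$ let
$$\hat A=\int|DU|^2,\quad \hat B=\int U^2|DU|^2,\quad \hat C=\int U^{p+1},\quad \hat M=\int U^2,\qquad d(\theta)=T(v)-V(v),$$
and let a dot denote $\theta\frac d{d\theta}$. Define
$$R=\frac{2\theta\hat B}{\hat A+2\theta\hat B}.$$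

**Lemma 6.** (i) $3d=\hat A+2\theta\hat B$. (ii) $d\in C^1[0,\infty)$ and $d'=\hat B$. (iii) $R\in C^1(0,\infty)$ and $d\in C^2(0,\infty)$. (iv) With $s:=\dot d/d$ we have $s=\frac32R\in(0,\frac32)$ for $\theta>0$.

*Proof.* (i) By (7), $d=\frac23T$, so $3d=2T=\int|Dv|^2=\int\sigma^2|DU|^2$.

(ii) By (11), $\partial_\theta G_\theta(t)=(U^p-U)\partial_\theta f_\theta=-gN$ for $t\ge0$, so $\partial_\theta G_\theta(t)/t^2$ is continuous in $(\theta,t)$ and $|\partial_\theta G_\theta(t)|\le Ct^2$ on bounded sets. Hence $(\theta,z)\mapsto T(z)-\int G_\theta(z)$ is $C^1$ on $[0,\infty)\times H^2_{rad}$. As $v$ is critical, the chain rule with Lemma 5 gives $d\in C^1[0,\infty)$ and $d'=-\int(\partial_\theta G_\theta)(v)=\int gN$. Since $\frac{dN}{dv}=\frac{U^2}{\sigma^2}$,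
$$d'=\int(-\Delta v)N=\int Dv\cdot DN=\int\frac{U^2}{\sigma^2}|Dv|^2=\hat B .$$

(iii) Put
$$\mathcal V=\sqrt\theta\,v,\qquad H(t)=\frac{2f(t)^2}{1+2f(t)^2},\qquad \mathfrak h(r)=H(\mathcal V(r)).$$
Then $f(\mathcal V)=\sqrt\theta U$ and $|D\mathcal V|^2=\theta\sigma^2|DU|^2$, so
$$\int\mathfrak h|D\mathcal V|^2=2\theta^2\hat B,\qquad\int|D\mathcal V|^2=\theta(\hat A+2\theta\hat B),\qquad R=\frac{\int\mathfrak h|D\mathcal V|^2}{\int|D\mathcal V|^2}. \tag{12}$$
By Lemma 5, $\theta\mapsto\mathcal V\in H^2_{rad}\subset C_0$ is $C^1$ on $(0,\infty)$. As $H$ is smooth with $H(0)=0$, $\theta\mapsto H(\mathcal V)\in C_0$ and $\theta\mapsto|D\mathcal V|^2\in L^1$ are $C^1$. So the integrals in (12) are $C^1$ and may be differentiated under the integral sign. Thus $R$ and $\hat B=d'$ are $C^1$.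

(iv) $s=\theta\hat B/d=3\theta\hat B/(\hat A+2\theta\hat B)=\frac32R$. $\square$

**Mass and energy in terms of $d$ and $s$.** Test $-\Delta v=g$ with $U\sigma$; as $D(U\sigma)=\frac{1+4\theta U^2}\sigma DU$, we get $\hat A+4\theta\hat B+\hat M=\hat C$. From $d=\frac12(\hat A+2\theta\hat B)+\frac12\hat M-\frac{\hat C}{p+1}$ and Lemma 6(i), $\frac{\hat C}{p+1}=\frac12(d+\hat M)$. Inserting $\hat A+4\theta\hat B=3d+2\dot d$ and $\hat C=\frac{p+1}2(d+\hat M)$ into the tested equation,
$$\hat M=\frac{(5-p)d+4\dot d}{p-1}=\frac{4d}{p-1}\Big(s+\frac{5-p}4\Big). \tag{13}$$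
Now scale back with $\lambda=\theta^{(p-1)/2}$. Mass: $m=\lambda^{\frac2{p-1}-\frac32}\hat M=\theta^{\frac{7-3p}4}\hat M$. The integrals $\int|Du|^2$, $\int u^2|Du|^2$, $\int u^{p+1}$ are $\theta^{\frac{5-p}4}$ times $\hat A$, $\theta\hat B$, $\hat C$. So $\mathcal E(u_\lambda)=\theta^{\frac{5-p}4}(\frac32d-\frac{\hat C}{p+1})=\theta^{\frac{5-p}4}(d-\frac12\hat M)$, that is,
$$\mathcal E(u_\lambda)=-\frac{2d}{p-1}\,\theta^{\frac{5-p}4}\Big(s-\frac{3p-7}4\Big). \tag{14}$$
Differentiating $m=\frac4{p-1}\theta^{\frac{7-3p}4}d\,(s+\frac{5-p}4)$ and using $\dot d=sd$,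
$$\dot m=\frac{4d}{p-1}\,\theta^{\frac{7-3p}4}\Big[\dot s+\Big(s-\frac{3p-7}4\Big)\Big(s+\frac{5-p}4\Big)\Big], \tag{15}$$
and differentiating (14) in the same way,
$$\dot{\mathcal E}=-\frac{2d}{p-1}\theta^{\frac{5-p}4}\Big[\dot s+\Big(s-\frac{3p-7}4\Big)\Big(s+\frac{5-p}4\Big)\Big]=-\frac\lambda2\,\dot m, \tag{16}$$
since $\theta^{(5-p)/4-(7-3p)/4}=\theta^{(p-1)/2}=\lambda$.

The energy hypothesis now becomes transparent. By (14), $\mathcal E(u_\lambda)\le0$ iff $s\ge\frac{3p-7}4$, and then the product in (15) is nonnegative. So everything follows from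

**Proposition 7.** $\dot R>0$, equivalently $\dot s>0$, for all $\theta>0$ and $1<p<5$.

At a point of zero energy the product in (15) vanishes and $\dot m$ has the sign of $\dot s$. So at such points nothing weaker than $\dot s>0$ would do.

**Proof of Theorem A, granted Proposition 7.** Let $1<p<\frac{13}3$. By Lemmas 1 and 3, after translations $r_i=u_{\lambda_i}$. As $s$ is strictly increasing in $\lambda$, $\Lambda=\{\lambda>0:\mathcal E(u_\lambda)\le0\}=\{s\ge\frac{3p-7}4\}$ is an interval. On $\Lambda$, (15) with $\dot s>0$, $s\ge\frac{3p-7}4$, $s>0$ and $p<5$ gives $m'(\lambda)>0$, so $m$ is injective on $\Lambda$. Since $\lambda_1,\lambda_2\in\Lambda$ and $m(\lambda_1)=m(\lambda_2)=c$, $\lambda_1=\lambda_2$. Uniqueness at fixed $\lambda$ gives $r_2=r_1(\cdot+\xi)$, with $\xi=0$ if both are centred at the origin. $\blacksquare$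

## Concavity of the minimal quotient bounds $\dot s$ from the wrong side

The sensible first attempt at Proposition 7 uses the variational characterization. It is worth doing, since the same computation gives the limit $\theta\to\infty$ later.

For $\theta>0$, $z\mapsto f_\theta(z)$ is a bijection $H^1\to X$. Indeed for $U=f_\theta(z)$ we have $|U|\le|z|$, $|DU|\le|Dz|$, $|U\,DU|\le|Dz|/\sqrt{2\theta}$. Conversely, for $U\in X$ we have $|F_\theta(U)|\le|U|+\sqrt\theta\,U^2\in L^2$ and $\sigma|DU|\in L^2$. For any $U\in X$ let $A,B,C,M$ denote $\int|DU|^2$, $\int U^2|DU|^2$, $\int|U|^{p+1}$, $\int U^2$. Then $T(z)=\frac12A+\theta B$ and $V(z)=\frac C{p+1}-\frac M2=:V_U$, so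
$$\mathcal D(\theta):=\inf_{z\in H^1,\,V(z)>0}\frac T{V^{1/3}}=\inf_{U\in X,\,V_U>0}\Big(\tfrac12A+\theta B\Big)V_U^{-1/3} \tag{17}$$
is an infimum of affine functions of $\theta$, hence concave. At the minimizer, $T=3V$ gives $\mathcal D=3^{1/3}T^{2/3}$ and $d=\frac23T$, so $d=\mathrm{const}\cdot\mathcal D^{3/2}$, $\mathcal D\in C^2(0,\infty)$ and
$$s=\frac32\,\frac{\theta\mathcal D'}{\mathcal D},\qquad \dot s=s-\frac23s^2+\frac32\,\frac{\theta^2\mathcal D''}{\mathcal D}\le s\Big(1-\frac23s\Big).$$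
Here the attempt stops. Minimality gives $\mathcal D''\le0$, an *upper* bound for $\dot s$, and the bound is positive because $0<s<\frac32$; it says nothing about the sign we need. A lower bound for $\mathcal D''$ measures how the minimizer itself moves with $\theta$. So we must look at $\partial_\theta v$.

## The profile's motion, its equation and its tail

The quantity in (12) involves $\mathcal V=\sqrt\theta v$, and $\dot{\mathcal V}=\sqrt\theta(\frac12v+\theta\partial_\theta v)$. So put
$$\psi=\tfrac12v+\theta\,\partial_\theta v,\qquad \rho=\frac{p-1}2\,\frac{U^p}\sigma>0,\qquad \chi=\frac{p-1}2\,\frac1{1-U^{1-p}}\ (U\ne1),\qquad\rho=\chi g .$$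
For $\theta=0$ simply $\psi=\frac12v$. As a function of $r$, $\chi$ is strictly increasing on $(0,r_b)$, positive, with $\chi\to+\infty$ at $r_b^-$; on $(r_b,\infty)$ it is strictly increasing from $-\infty$ to $0$.

**Lemma 8.** $\psi\in C^\infty(\mathbb R^3)$, and
$$L\psi=\rho,\qquad r\psi=\kappa e^{-r}+o(e^{-r}),\qquad (r\psi)'=-\kappa e^{-r}+o(e^{-r})\quad(r\to\infty) \tag{18}$$
for some $\kappa\in\mathbb R$.

*Proof.* **The equation.** By (9) and Lemma 5, $L\psi=\frac12(vg'-g)-\theta\partial_\theta g$. For $\theta>0$ write $t=\sqrt\theta v$; then $U=\theta^{-1/2}f(t)$, $1/\sigma=f'(t)$ and $\theta^{1/2}g_\theta(v)=[\theta^{-(p-1)/2}f(t)^p-f(t)]f'(t)$. Apply $\theta\partial_\theta$ at fixed $v$. The explicit power contributes $-\frac{p-1}2\theta^{-(p-1)/2}f^pf'=-\theta^{1/2}\rho$; the dependence through $t$ contributes $\frac12v\,\partial_v$ of the whole expression. Hence $\frac12g+\theta\partial_\theta g=\frac12vg'-\rho$, and $L\psi=\rho$. For $\theta=0$, $L\psi=\frac12(vg'-g)=\frac{p-1}2v^p=\rho$.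 As $\rho$ and $g'(v)$ are smooth, so is $\psi$.

**The tail.** $\Psi=r\psi$ satisfies $\Psi''=-g'(v)\Psi+\tilde h$ with $\tilde h=r\rho=O(e^{-pr})$. With $\zeta_\pm$ from Levinson's theorem for $\zeta''=-g'(v)\zeta$,
$$\Psi_p=\tfrac12\Big[\zeta_-\int_r^\infty\zeta_+\tilde h-\zeta_+\int_r^\infty\zeta_-\tilde h\Big]$$
is a particular solution (differentiate twice and use the Wronskian $2$). Since $p>1$ the integrals converge and $\Psi_p,\Psi_p'=O(e^{-pr})$. So $\Psi-\Psi_p=\alpha\zeta_++\kappa\zeta_-$. As $\psi\in L^2(\mathbb R^3)$, $\Psi\in L^2(0,\infty)$, so $\alpha=0$. $\square$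

## The derivative of $R$ is a covariance

Since $\omega<0$ for $r>0$, we may define on $(0,\infty)$
$$S=\frac\psi\omega,\qquad \mathcal W=r^2(\omega\psi_r-\omega_r\psi)=r^2\omega^2S'.$$
Then $\dot{\mathcal V}=\sqrt\theta\,\psi=S\,r\mathcal V_r$: the profile moves by a dilation whose rate $S$ depends on $r$. If $S$ were constant, the motion would be a pure dilation and $R$ would not change. The next lemma says exactly how the variation of $S$ enters.

**Lemma 9.** Let $\mathsf Q=rS'-S$ and let $\mu$ be the probability measure on $(0,\infty)$ proportional to $r^2\mathcal V_r^2\,dr$. Then for $\theta>0$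
$$\dot R=\int\mathfrak h\,\mathsf Q\,d\mu-\int\mathfrak h\,d\mu\int\mathsf Q\,d\mu=\frac12\iint(\mathfrak h(r)-\mathfrak h(r'))(\mathsf Q(r)-\mathsf Q(r'))\,d\mu(r)\,d\mu(r'). \tag{19}$$

*Proof.* **Bounds.** From $L\psi=\rho$, $L\omega=-2g$ we have $\mathcal W'=r^2(\omega\rho+2g\psi)$ and $\mathcal W(0)=0$, so near $0$: $\omega\sim v_{rr}(0)r^2$, $S=O(r^{-2})$, $\mathcal W=O(r^3)$, $S'=O(r^{-3})$, $\mathcal V_r=O(r)$. At infinity, by (8) and (18), $S=O(1/r)$, $\mathcal W=O(re^{-2r})$ and $S'=O(1/r)$, while $\mathcal V_r$ decays exponentially.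

**Computation.** Since $H'(\mathcal V)\dot{\mathcal V}=\mathfrak h_r\,Sr$,
$$\frac d{d\ln\theta}\int_0^\infty H(\mathcal V)\mathcal V_r^2r^2dr=\int_0^\infty\big[\mathfrak h_r\,Sr^3\mathcal V_r^2+2\mathfrak h\,r^2\mathcal V_r(Sr\mathcal V_r)_r\big]dr .$$
Integrate the first term by parts; the boundary term $\mathfrak hSr^3\mathcal V_r^2$ vanishes at both ends by the bounds. The coefficient of $\mathfrak h$ becomes
$$-(Sr^3\mathcal V_r^2)_r+2r^2\mathcal V_r(Sr\mathcal V_r)_r=\big[-r^3S'-3r^2S+2r^3S'+2r^2S\big]\mathcal V_r^2+(-2+2)r^3S\mathcal V_r\mathcal V_{rr}=r^2\mathcal V_r^2\,\mathsf Q .$$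
So the derivative is $\int_0^\infty\mathfrak h\,r^2\mathcal V_r^2\,\mathsf Q\,dr$. The same computation with $\mathfrak h\equiv1$ treats the denominator of $R$ in (12), and the quotient rule gives (19). $\square$

The function $\mathfrak h$ is strictly decreasing in $r$, since $H$ is strictly increasing on $(0,\infty)$ and $\mathcal V_r<0$. Also $\mathsf Q_r=rS''$. So Proposition 7 follows once we know
$$S''<0\quad\text{on }(0,\infty). \tag{20}$$
This is the key reduction: an inequality for integrals has become a pointwise convexity statement about a quotient of two solutions of linear ODEs. Three facts lead to (20): $\kappa>0$, then $S'>0$, then $S''<0$.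

## The tail coefficient $\kappa$ is positive

The function $\rho=L\psi$ is positive but $w$ changes sign, so positivity of $\rho$ alone does not give the sign of $\int_0^\infty r^2w\rho\,dr$, which by (10) will turn out to be $2\beta\kappa$. We compare $\rho$ with $Lv$ and, in the core, with $LU$.

**Lemma 10.** $\kappa>0$ for every $(p,\theta)\in\Pi$.

*Proof.* **Step 1: $Lv$ against $\rho$.** From (5), $K-1=2k\chi-\ell$, so $vg'-g=P\rho$ with
$$P=\frac{K-1}\chi=2k-\frac2{p-1}\,\ell\,(1-U^{1-p}).$$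
At $U=1$ the identity persists: $\frac{vg'-g}\rho=\frac{b(p-1)/\sigma^2}{(p-1)/(2\sigma)}=\frac{2b}\sigma=2k(1)$. By Lemma 2(i):

(a) $P$ is nonincreasing in $U$ on $[1,\infty)$;

(b) $P\ge2k(U)\ge2k(1)=P|_{U=1}$ for $U\le1$.

**Step 2: $LU$ against $\rho$.** As $f_\theta'=1/\sigma$ and $f_\theta''=-2\theta U/\sigma^4$, $LU=f_\theta''(v)v_r^2-\frac g\sigma+g'U$, that is,
$$LU=\frac1{\sigma^2}\Big\{(p-1)U^p-\frac{2\theta U}{\sigma^2}\big[U^{p+1}-U^2+v_r^2\big]\Big\}.$$
Since $v_r^2=2\eta-2G$, the square bracket is $2\eta+\frac{p-1}{p+1}U^{p+1}>0$. Hence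
$$LU\le\frac{(p-1)U^p}{\sigma^2}=\frac2\sigma\,\rho. \tag{21}$$

**Step 3: four integrals.** Let $D_0=-r_0^2w'(r_0)>0$ and let the subscript $0$ denote values at $r_0$ (for $U,v,k,\sigma,P$). By (10) and the asymptotics of $rw$, $rv$, $r\psi$ (Lemma 4, (8), (18)),
$$\int_0^{r_0}r^2wP\rho=D_0v_0,\qquad\int_{r_0}^\infty r^2|w|P\rho=D_0v_0-2\beta a,\qquad\int_0^{r_0}r^2w\,LU=D_0U_0,\qquad\int_0^\infty r^2w\rho=2\beta\kappa. \tag{22}$$
For instance, at infinity $(rw)(r\psi)'-(rw)'(r\psi)\to(-\beta)(-\kappa)-(-\beta)\kappa=2\beta\kappa$.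

**Step 4: case $U_0\le1$.** On $(0,r_0)$, $w>0$ and $\sigma\ge\sigma_0$, so (21) gives $D_0U_0\le\frac2{\sigma_0}\int_0^{r_0}r^2w\rho$, i.e. $\int_0^{r_0}r^2w\rho\ge\frac12D_0\sigma_0U_0$. On $(r_0,\infty)$, $U\le U_0\le1$, so $P\ge2k(U)\ge2k_0$ and
$$2k_0\int_{r_0}^\infty r^2|w|\rho\le D_0v_0-2\beta a<D_0v_0=D_0k_0\sigma_0U_0,$$
i.e. $\int_{r_0}^\infty r^2|w|\rho<\frac12D_0\sigma_0U_0$. Subtracting, $2\beta\kappa>0$.

**Step 5: case $U_0>1$.** By (a) and (b), $P\le P_0$ on $(0,r_0)$ and $P\ge P_0$ on $(r_0,\infty)$. From $0<D_0v_0=\int_0^{r_0}r^2wP\rho\le P_0\int_0^{r_0}r^2w\rho$ we get $P_0>0$. Since $w(P-P_0)\le0$ everywhere, $\int_0^\infty r^2w\rho(P-P_0)\le0$, so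
$$P_0\cdot2\beta\kappa\ge\int_0^\infty r^2wP\rho=D_0v_0-(D_0v_0-2\beta a)=2\beta a>0 .\qquad\square$$

## $S$ is increasing: continuation from the point $(p,\theta)=(2,0)$

By $L\psi=\rho$ and $L\omega=-2g$,
$$\mathcal W'=r^2(\omega\rho+2g\psi)=r^2\omega g(2S+\chi)\quad(U\ne1\text{ for the last form}),\qquad\mathcal W(0)=0. \tag{23}$$

**Lemma 11 (outside $r_b$).** $\mathcal W>0$ and $\psi>0$ on $[r_b,\infty)$; $S\to0$ and $rS'\to0$ as $r\to\infty$.

*Proof.* $rS\to-\kappa/a$, so $S\to0$; $\psi>0$ for large $r$ by Lemma 10; and $\mathcal W\to0$ at infinity. Suppose $\psi>0$ on $(r_4,\infty)$ with $r_4\ge r_b$. There $g\le0$, so $\mathcal W'\le r^2\omega\rho<0$, and $\mathcal W(\infty)=0$ gives $\mathcal W>0$ on $[r_4,\infty)$. Thus $S$ increases strictly to $0$ on $[r_4,\infty)$, so $S(r_4)<0$ and $\psi(r_4)>0$. The infimum of admissible $r_4\ge r_b$ is itself admissible; were it larger than $r_b$, continuity of $\psi$ would allow a smaller one. So it is $r_b$. Finally $\mathcal W'=O(e^{-2r})$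 by (23), hence $\mathcal W=O(e^{-2r})$ and $rS'=\mathcal W/(r\omega^2)=O(1/r)$. $\square$

**Lemma 12.** For every $(p,\theta)\in\Pi$: $\psi(0)>0$ and $\mathcal W>0$ on $(0,\infty)$, i.e. $S'>0$.

*Proof.* Inside $r_b$ the sign of $\mathcal W'$ depends on $S$ itself, so we argue by continuity in the parameters. Let $\mathcal G\subset\Pi$ be the set of parameters with $\mathcal W\ge0$ on $(0,r_b]$.

**Step 1: on $\mathcal G$ the inequality improves itself.** *Claim: if $(p,\theta)\in\mathcal G$, then $\psi(0)>0$ and $\mathcal W>0$ on $(0,r_b]$.* By (23), $\mathcal W/r^3\to\frac23g(v(0))\psi(0)$ as $r\to0$, so $\psi(0)\ge0$. If $\psi(0)=0$, then $\psi=\frac{\rho(0)}6r^2+o(r^2)$ and $\omega=-\frac{g(v(0))}3r^2+o(r^2)$, so $S(0^+)=-\frac12\chi(0)$. As $S'\ge0$ and $\chi$ is strictly increasing, $2S+\chi>0$ on $(0,r_b)$; as $\omega g<0$ there, $\mathcal W'<0$ and $\mathcal W<0$, a contradiction. Thus $\psi(0)>0$ and $S(0^+)=-\infty$. Now $2S+\chi$ is strictly increasing on $(0,r_b)$ from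 $-\infty$ to $+\infty$. So $\mathcal W$ first strictly increases from $0$ and then strictly decreases to $\mathcal W(r_b)$, which is positive by Lemma 11. Hence $\mathcal W>0$ on $(0,r_b]$.

**Step 2: $\mathcal G$ is closed and open in $\Pi$.** The function $\mathcal W/r^3=\int_0^1t^2(\omega\rho+2g\psi)(rt)\,dt$ is jointly continuous in the parameters and $r\in[0,\infty)$, and $r_b$ is continuous. So $\mathcal G$ is closed. For parameters in $\mathcal G$ the claim gives $\mathcal W/r^3>0$ on $[0,r_b]$ (at $r=0$ its value is $\frac23g(v(0))\psi(0)>0$), hence on $[0,r_b+\delta]$ for some $\delta>0$. By compactness this persists for nearby parameters, whose $r_b$ is less than the original $r_b+\delta$. So $\mathcal G$ is open.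

**Step 3: $(2,0)\in\mathcal G$.** Here $U=v$, $g=v^2-v$, $\psi=\frac12v$. Put $h=-rv_r/v>0$ for $r>0$. Then $\omega=-hv$, $S=-\frac1{2h}$ and $\mathcal W=r^2\omega^2S'=\frac12r^2v^2h'$. With $Z:=rh'$ and $j:=(2-h)v$, the equation $rv_{rr}=-2v_r-rg$ gives
$$Z=h^2-h+r^2(v-1),\qquad rZ'=(2h-1)Z+r^2(j-2),\qquad rj'=-Zv-hj. \tag{24}$$
(The second follows from the first by $r\frac d{dr}$ and $2(v-1)+rv_r=j-2$; the third from $rj'=-Zv+(2-h)rv_r$.) We must show $Z\ge0$ on $(0,r_b]$. Near $0$, $Z>0$ because $\mathcal W/r^3\to\frac23g(v(0))\psi(0)>0$; and $Z(r_b)>0$ by Lemma 11.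

Suppose $Z$ has a first zero $r_1\in(0,r_b)$. Then $Z'(r_1)\le0$, so $j(r_1)\le2$. Also $h^2-h=-r_1^2(v-1)<0$ at $r_1$, so $0<h(r_1)<1$, $j(r_1)>0$ and $j'(r_1)<0$. So $j<2$ just after $r_1$. As long as $j<2$ on $(r_1,r)$, the linear equation for $Z$ in (24) has negative source there, and with $Z(r_1)=0$ it gives $Z<0$ on $(r_1,r]$.

Could $j$ return to $2$? Let $r_3\in(r_1,r_b]$ be the first point after $r_1$ with $j=2$. There $j'\ge0$, $Z<0$, $v\ge1$. From $Z<0$ and (24): $h^2-h<0$, so $0<h<1$, and $-Z\le h-h^2$. From $j=2$: $v=\frac2{2-h}$. So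
$$0\le r_3j'=-Zv-2h\le\frac{2h(1-h)}{2-h}-2h,$$
i.e. $1-h\ge2-h$, which is absurd. Hence $Z<0$ on $(r_1,r_b]$, contradicting $Z(r_b)>0$. So $Z>0$ on $(0,r_b]$.

**Step 4: conclusion.** $\Pi$ is connected, so $\mathcal G=\Pi$. The claim gives $\psi(0)>0$ and $\mathcal W>0$ on $(0,r_b]$, and Lemma 11 covers $[r_b,\infty)$. $\square$

## $S$ is concave, and the ratio is monotone

**Lemma 13.** $S''<0$ on $(0,\infty)$.

*Proof.* **Step 1: an equation for $S''$.** Since $\omega_r=-v_r-rg$, $\frac1r+\frac{\omega_r}\omega=-\frac g{v_r}$. From $S'=\mathcal W/(r^2\omega^2)$ and (23),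
$$S''=\frac{\rho+2gS+2grS'}\omega=\frac{g\,Y}\omega\ (U\ne1),\qquad Y:=\chi+2S+2rS'. \tag{25}$$
Differentiating $Y$ and inserting $2rS''=\frac{2g}{v_r}Y$,
$$Y'=\frac{2g}{v_r}\,Y+4S'+\chi_r,$$
and $4S'+\chi_r>0$ for $r\ne r_b$, by Lemma 12 and the monotonicity of $\chi$.

**Step 2: at $r_b$.** Here $g=0$, so $S''=\rho/\omega<0$ by the first form in (25).

**Step 3: on $(0,r_b)$ we show $Y>0$.** Note $S+rS'=(rS)'=(\psi/v_r)'$, and as $r\to0$
$$\Big(\frac\psi{v_r}\Big)'=\frac{\psi_r}{v_r}-\frac{\psi v_{rr}}{v_r^2}=O(1)-\frac{\psi(0)}{v_{rr}(0)r^2}(1+o(1))\to+\infty,$$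
because $\psi(0)>0>v_{rr}(0)$. So $Y>0$ near $0$. At a first zero of $Y$ we would have $Y'\le0$, but there $Y'=4S'+\chi_r>0$. So $Y>0$ on $(0,r_b)$; as $g>0>\omega$, $S''<0$.

**Step 4: on $(r_b,\infty)$ we show $Y<0$.** Here $g/v_r>0$, so $Y'>0$ wherever $Y\ge0$. If $Y\ge0$ at some point, then $Y$ would be positive and strictly increasing afterwards, contradicting $Y\to0$ at infinity (Lemma 11 and $\chi\to0$). So $Y<0$; as $g<0$ and $\omega<0$, $S''=gY/\omega<0$. $\square$

**Proof of Proposition 7.** In (19), $\mathfrak h$ is strictly decreasing, and $\mathsf Q$ is strictly decreasing because $\mathsf Q_r=rS''<0$. So the integrand in the double integral is positive for $r\ne r'$, and $\dot R>0$. As $s=\frac32R$, $\dot s>0$. $\square$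

This completes the proof of Theorem A.

## The whole branch: proof of Theorem B

Existence and uniqueness of $u_\lambda$ are Lemmas 1 and 3.

**Part 1.** By scaling, $\int u_\lambda^2|Du_\lambda|^2/\int|Du_\lambda|^2=\theta\hat B/\hat A$. With $x=\theta\hat B/\hat A$ we have $R=\frac{2x}{1+2x}$, so $x$ is an increasing function of $R$ and, by Proposition 7, strictly increasing in $\theta$, hence in $\lambda$. The argument for $m'>0$ where $\mathcal E\le0$ in the proof of Theorem A used only $p<5$.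

Now let $p<\frac{13}3$.

**The limit $\theta\to0$.** Here we locate the start of the branch. $d(\theta)\to d(0)=\frac13\int|Dv_{p,0}|^2>0$, and $\dot d=\theta\hat B\to0$ since $\hat B=d'$ is continuous at $0$. So $s\to0$. By Lemma 5, $\hat M\to\|Q_p\|_2^2>0$, where $Q_p=v_{p,0}$ is the ground state of $-\Delta Q+Q=Q^p$. As $m=\theta^{(7-3p)/4}\hat M$, $m$ tends to $0$, to $\|Q\|_2^2$, to $\infty$ for $p<\frac73$, $p=\frac73$, $p>\frac73$ respectively.

**The limit $\theta\to\infty$.** Here we show $s\to\frac32$ and $m\to\infty$; now concavity is exactly what is needed. By (17), $\mathcal D/\theta=\inf_U(\frac A{2\theta}+B)V_U^{-1/3}$ decreases in $\theta$, with limit (exchange the two infima) $\mathcal D_\infty:=\inf_{U\in X,\,V_U>0}BV_U^{-1/3}$.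

We claim $\mathcal D_\infty>0$. With $\alpha=\frac{11-p}{10}\in(0,1)$ we have $p+1=2\alpha+12(1-\alpha)$, so by Hölder, and Sobolev for $U^2$,
$$C\le\Big(\int U^2\Big)^\alpha\Big(\int U^{12}\Big)^{1-\alpha}\le K_1M^\alpha B^{3(1-\alpha)} .$$
By Young's inequality $\frac C{p+1}\le\frac12M+K_2B^3$, i.e. $V_U\le K_2B^3$, so $BV_U^{-1/3}\ge K_2^{-1/3}$.

By concavity $\mathcal D'$ is nonincreasing, and it is positive since $s>0$; so it has a limit, which equals $\lim\mathcal D/\theta=\mathcal D_\infty$. Hence $\theta\mathcal D'/\mathcal D\to1$, and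
$$s=\frac32\,\frac{\theta\mathcal D'}{\mathcal D}\to\frac32>\frac{3p-7}4,$$
the last inequality being $p<\frac{13}3$. Moreover $\mathcal D\ge\mathcal D_\infty\theta$ gives $d\ge K_3\theta^{3/2}$, so by (13), for large $\theta$,
$$m\ge\frac{4sd}{p-1}\theta^{\frac{7-3p}4}\ge K_4\,\theta^{\frac{13-3p}4}\to\infty .$$

**Part 2.** By Proposition 7 and the two limits, $s$ increases strictly from $0$ to $\frac32$. If $p\le\frac73$, then $s>0\ge\frac{3p-7}4$ and (14) gives $\mathcal E<0$ for all $\lambda$. If $p>\frac73$, there is exactly one $\lambda_*\in(0,\infty)$ with $s=\frac{3p-7}4$, and $\mathcal E<0\iff\lambda>\lambda_*$. On $(\lambda_*,\infty)$, $m'>0$, and $m$ runs from $c_*$ to $\infty$: its limit at $\lambda_*=0$ was computed above for $p\le\frac73$, and is $m(\lambda_*)$ for $p>\frac73$. So a solution of mass $c$ with negative energy exists iff $c>c_*$, and it is unique up to translation. By (16), $d\mathcal E/dc=\dot{\mathcal E}/\dot m=-\lambda/2$. This is negative and, since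 $\lambda$ is strictly increasing in $c$, strictly decreasing in $c$. So $\mathcal E$ is strictly decreasing and strictly concave in $c$.

**Part 3.** Let $\frac73<p<\frac{13}3$. On $(0,\lambda_*)$ we have $s<\frac{3p-7}4$, so $\mathcal E>0$ by (14). There $m$ is continuous, $m\to\infty$ as $\lambda\to0$, and $m\to c_*$ as $\lambda\to\lambda_*$. So $m$ attains every value $c>c_*$ on $(0,\lambda_*)$. $\blacksquare$
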